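# Stable maps whose multiple point spaces are not Cohen–Macaulay

## 1. Two theorems about $D^k(F)$

**Theorem 1.** Let $e\ge 5$, $k=e+4$ and $m\ge m_0(e):=\binom{e+1}{2}-4+\binom{e+2}{3}$. There are a finite stable map $F\colon X\to Y$ of corank $e$ between complex manifolds of dimensions $n$ and $p$, with $p-n=m-e$, and a point $w_0\in D^k(F)$ such that the germ $(D^k(F),w_0)$ is a union of $e+5$ closed germs of pure dimension $kn-(k-1)p$, any two of which meet in codimension $\ge m-ke+2\ge 3$. Hence $D^k(F)$ is dimensionally correct but does not satisfy Serre's condition $S_2$, so it is not Cohen–Macaulay. The smallest case is $e=5$, $k=9$, $m=46$.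

**Theorem 2.** For every $k\ge 9$ there is a finite stable map of corank $5$, and also one of corank $k-4$ with connected source, whose $D^k$ is dimensionally correct but not $S_2$, hence not Cohen–Macaulay.

Here is what these statements answer. Let $f\colon X\to Y$ be a finite holomorphic map between complex manifolds of dimensions $n$ and $p$. Choosing $k$ different points with the same image imposes $(k-1)p$ conditions on $kn$ parameters, so the space $D^k(f)$ of such $k$-tuples (suitably completed where points collide) has expected dimension $kn-(k-1)p$. J. J. Nuño-Ballesteros and G. Peñafort-Sanchis, in "Multiple point spaces of finite holomorphic maps" (arXiv:1509.04990), ask whether having the expected dimension forces $D^k(f)$ to be Cohen–Macaulay. Two positive results are known: yes for map germs of corank $1$ and every $k$, and yes for $k=2$ and every corank. Theorems 1 and 2 say that the answer to the general question is no, for every $k\ge 9$, and even for stable maps. The cases covered neither by the known positive results nor by Theorems 1 and 2 are not decided here; in particular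 nothing is claimed about $9$ and $5$ being minimal.

Theorem 1 gives a picture of the failure. Near $w_0$ the space $D^9(F)$ in the smallest case consists of ten sheets of the right dimension which pairwise meet in codimension at least $3$. A Cohen–Macaulay space cannot be so thinly glued. The ten sheets come from ten points in $\mathbb C^5$ in special position: forget one of the ten and nine remain, and this can be done in ten ways.

## 2. Multiple point spaces, stability, and condition $S_2$

**Definition (multiple point spaces).** For $k\ge2$, a *strict $k$-multiple point* of $f$ is a tuple $(x^{(1)},\dots,x^{(k)})\in X^k$ with $x^{(i)}\ne x^{(j)}$ and $f(x^{(i)})=f(x^{(j)})$ for all $i\ne j$. If $f$ is stable, $D^k(f)$ is the closure in $X^k$ of the set of strict $k$-multiple points, with its reduced structure; it is empty or equidimensional of dimension $kn-(k-1)p$. In general, work locally, take a stable unfolding $F(s,x)=(s,f_s(x))$ of $f$ with $s\in\mathbb C^r$, $f_0=f$, and put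
$$D^k(f)=D^k(F)\cap\{s^{(1)}=\dots=s^{(k)}=0\}$$
as an intersection of complex spaces. This does not depend on the choice of $F$. We call $D^k(f)$ *dimensionally correct* if it is empty or has dimension $kn-(k-1)p$.

We only need the first half of the definition, since our examples are stable. Stable maps are automatically dimensionally correct.

**Definition (stability, corank).** A finite map $F\colon X\to Y$ is *stable* if every multigerm $F\colon(X,F^{-1}(y))\to(Y,y)$ is stable. Let $\theta(F)$ be the sheaf of vector fields along $F$, let $tF$ send a vector field on $X$ to its image under $dF$, and put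
$$N_F=F_*\theta(F)/tF(F_*\theta_X),$$
a coherent $\mathcal O_Y$-module. Its stalk at $y$ is the direct sum of the contributions of the points of $F^{-1}(y)$. The *corank* at a point is $\dim\ker dF$.

We use Mather's theorem that infinitesimal stability is equivalent to stability (see Mond–Nuño-Ballesteros, *Singularities of Mappings*, Springer 2020, Ch. 3) in this form: *$F$ is stable if and only if $N_F$ is generated as an $\mathcal O_Y$-module by the classes of the coordinate fields $\partial_{y_j}$ of $Y$.*

**Example (a cusp and its unfolding).** Let $F(s,t)=(s,t^2,t^3+st)$ near $0\in\mathbb C^2$. Since $tF(\partial_s)=(1,0,t)$ and $tF(\partial_t)=(0,2t,3t^2+s)$, we can eliminate the first coordinate. So $N_F$ is $\mathcal O_X^2$ modulo the submodule generated by $(2t,3t^2+s)$, and the coordinate fields of $Y$ have classes $-t\,u_2,\ u_1,\ u_2$. The ring $\mathcal O_{X,0}/F^*\mathfrak m_{Y,0}$ is $\mathbb C[t]/t^2$, so $N_F/\mathfrak m_{Y,0}N_F$ has basis $u_1,u_2,tu_2$. The three classes generate it, hence they generate $N_{F,0}$ by Nakayama, and $F$ is stable near $0$. Strict double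 points satisfy $s'=s$, $t'=-t\neq0$ and $2t(t^2+s)=0$, so $D^2(F)=\{s=s'=-t^2,\ t'=-t\}$, a smooth curve, and $2n-p=1$. Now let $f(t)=(t^2,t^3)$, of which $F$ is a stable unfolding. It is injective, so it has no strict double points, but $D^2(f)=D^2(F)\cap\{s=s'=0\}$ is the point $0$ with local ring $\mathbb C[t]/t^2$. Its dimension is $0=2\cdot1-2$, as expected.

**Definition ($S_2$).** A Noetherian ring $R$ satisfies $S_2$ if $\operatorname{depth}R_{\mathfrak p}\ge\min(2,\dim R_{\mathfrak p})$ for all primes $\mathfrak p$. Cohen–Macaulay rings satisfy $\operatorname{depth}R_{\mathfrak p}=\dim R_{\mathfrak p}$ at all primes, so they are $S_2$.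

**Example (two planes meeting at a point).** Let $R=\mathbb C\{a,b,c,d\}/(a,b)\cap(c,d)$, where $(a,b)\cap(c,d)=(ac,ad,bc,bd)$. The element $a+c$ lies in neither minimal prime, so it is a nonzerodivisor of the reduced ring $R$. In $R/(a+c)$ we have $c=-a$, hence $a^2=-ac=0$, $ab=-cb=0$, $ac=0$, $ad=0$, while $a\ne0$. So the maximal ideal kills a nonzero element of $R/(a+c)$, and $\operatorname{depth}R=1<2=\dim R$. Two surfaces that meet only in a point do not form an $S_2$ space. This is the phenomenon we want to create inside a $D^k$.

## 3. Limits of $k$ distinct points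

Fix $E=\mathbb C^e$ with coordinates $z_1,\dots,z_e$, and put $S=\mathbb C[z_1,\dots,z_e]$ and $\mathfrak m=(z_1,\dots,z_e)$. Let $\mathcal P_d\subset S$ be the space of polynomials of degree $\le d$, and $M_d=\dim\mathcal P_d$. The Hilbert scheme $\mathrm{Hilb}^k(E)$ parametrizes the subschemes $Z\subset E$ of length $k$, i.e. the ideals $I_Z\subset S$ of colength $k$. It is open in the projective scheme $\mathrm{Hilb}^k(\mathbb P^e)$, and the spaces $\mathcal O_Z=S/I_Z$ form a vector bundle of rank $k$ over it.

**Definition (smoothable).** $Z\in\mathrm{Hilb}^k(E)$ is *smoothable* if it lies in the closure of the set of $k$-tuples of distinct reduced points. (This set is constructible, so the Zariski and Euclidean closures agree.)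

**Lemma 3.1.** Let $I\subset S$ have colength $k\geq 1$. Then $\mathcal P_{k-1}\to S/I$ is onto, and $I$ is generated by $I\cap\mathcal P_k$. Consequently, for $d\ge k$, the map $Z\mapsto I_Z\cap\mathcal P_d$ is an injective continuous map from $\mathrm{Hilb}^k(E)$ to the Grassmannian of codimension $k$ subspaces of $\mathcal P_d$.

*Proof.* Suppose the images of $\mathcal P_j$ and $\mathcal P_{j+1}$ in $S/I$ agree. Then $\mathcal P_{j+2}=\mathcal P_1\mathcal P_{j+1}\subset\mathcal P_1(\mathcal P_j+I)\subset\mathcal P_{j+1}+I$, so the images have stabilized, necessarily at $S/I$. Thus the dimensions of the images of $\mathcal P_0,\mathcal P_1,\dots$ increase strictly from $1$ until they reach $k$, and $\mathcal P_{k-1}$ maps onto $S/I$.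

Let $I'$ be the ideal generated by $I\cap\mathcal P_k$. By the first part every monomial of degree $k$ is congruent modulo $I'$ to an element of $\mathcal P_{k-1}$. Multiplying by variables and inducting on the degree, $S=\mathcal P_{k-1}+I'$. If $h\in I$ and $h\equiv h'\in\mathcal P_{k-1}$ modulo $I'$, then $h'\in I\cap\mathcal P_{k-1}\subset I'$, so $h\in I'$. Hence $I=I'$.

For $d\ge k$, $I_Z\cap\mathcal P_d$ therefore determines $I_Z$. It is the kernel of the surjective bundle map $\mathcal P_d\to\mathcal O_Z$, so it has codimension $k$ and varies continuously. $\square$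

Next we need a space that remembers an ordered tuple together with a limit scheme. Let $\bar B$ be the closure in $(\mathbb P^e)^k\times\mathrm{Hilb}^k(\mathbb P^e)$ of the set of pairs $(x,\{x_1,\dots,x_k\})$ with $x_i\in E$ distinct, and let $B$ be its part over $E^k$, with reduced structure.

**Lemma 3.2.**

1. If $(x,Z)\in\bar B$, then $\operatorname{Supp}Z=\{x_1,\dots,x_k\}$. In particular $B\subset E^k\times\mathrm{Hilb}^k(E)$.
2. $B$ is irreducible of dimension $ke$, and $B\to E^k$ is proper. Over a tuple of distinct points the fibre is the single point $Z=\{x_1,\dots,x_k\}$. The part $B_\Delta$ of $B$ over non-distinct tuples has dimension $\le ke-1$ (for $k\ge2$).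
3. A scheme $Z$ of length $k$ supported at $0$ is smoothable if and only if $(0,\dots,0,Z)\in B$.

*Proof.* (1) Consider two conditions on $(x,Z)$: each $x_i$ lies in $Z$; and $\prod_iL_i$ vanishes on $Z$ whenever $L_i$ is a linear form vanishing at $x_i$. Both hold when $Z=\{x_1,\dots,x_k\}$ with distinct points. Both are closed. For the second, a form $L_i$ vanishing at a limit point $\lim x_i^{(\nu)}$ is a limit of forms vanishing at the points $x_i^{(\nu)}$. So both hold on $\bar B$. The first gives $\{x_i\}\subset\operatorname{Supp}Z$. If $q\in\operatorname{Supp}Z$ were different from all $x_i$, choose $L_i$ vanishing at $x_i$ but not at $q$. Then $\prod L_i$ does not vanish at $q$, a contradiction.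

(2) $\bar B$ is the closure of the image of the irreducible $ke$-dimensional variety of distinct tuples in $E^k$, on which $x\mapsto(x,\{x_i\})$ is injective. $B$ is a nonempty open part of $\bar B$. Since $\bar B$ is compact and $B$ is the preimage of $E^k$, $B\to E^k$ is proper. If the $x_i$ are distinct, a scheme of length $k$ with support $\{x_1,\dots,x_k\}$ is reduced. Finally $B_\Delta$ is a proper closed subset of an irreducible variety.

(3) If $(0,Z)\in B$, then $Z$ is a limit of reduced $k$-point schemes by the definition of $B$. Conversely, let $Z_\nu\to Z$ with $Z_\nu$ consisting of $k$ distinct points. Order the points of each $Z_\nu$, and pass to a subsequence such that the tuples converge in $(\mathbb P^e)^k$ to some $x$. Then $(x,Z)\in\bar B$, so $\{x_i\}=\operatorname{Supp}Z=\{0\}$ by (1). $\square$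

**Example (two limits over the same tuple).** Let $e=2$, $k=3$. The sets $\{(0,0),(s,0),(0,s)\}$ tend to $\operatorname{Spec}S/\mathfrak m^2$: the functionals $\mathrm{ev}_0$, $s^{-1}(\mathrm{ev}_{(s,0)}-\mathrm{ev}_0)$, $s^{-1}(\mathrm{ev}_{(0,s)}-\mathrm{ev}_0)$, which kill the ideal of the set, tend to $h\mapsto h(0),\partial_1h(0),\partial_2h(0)$. The sets $\{(0,0),(s,s^2),(2s,4s^2)\}$ lie on $z_2=z_1^2$ and on $z_1(z_1-s)(z_1-2s)=0$. Their limit is defined by $(z_2-z_1^2,z_1^3)$, which already has colength $3$. So the fibre of $B\to E^3$ over $(0,0,0)$ has more than one point.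

**Definition ($\Sigma_k(Q)$).** Let $Q=S/I_Q$ with $\mathfrak m^{a+1}\subset I_Q$ for some $a$. Then $\Sigma_k(Q)\subset\mathrm{Hilb}^k(E)$ is the closed set of smoothable $Z$ of length $k$ with $I_Z\supset I_Q$. All such $Z$ are supported at $0$.

**Example ($e=1$).** If $(x,Z)\in B$, then $\prod(z-x_i)\in I_Z$ by the proof of Lemma 3.2, and this polynomial generates an ideal of colength $k$, so $I_Z=(\prod(z-x_i))$. Thus $B\to E^k$ is injective, and $\Sigma_k(Q)$ has at most one point.

**Example ($k=2$).** Let $I_Q\subset\mathfrak m^2$. A scheme $Z$ of length $2$ at $0$ has a maximal ideal of dimension $1$, whose square is $0$. So $I_Z\supset\mathfrak m^2\supset I_Q$, and $I_Z$ is $\mathfrak m^2$ plus the linear forms vanishing on a line $\mathbb Cv\subset E$. It is the limit of $\{0,sv\}$. Hence $\Sigma_2(Q)\cong\mathbb P(E)$, which is connected.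

## 4. A disconnected fibre destroys $S_2$

**Theorem 3.** Let $\mathfrak m^{a+1}\subset I_Q\subset\mathfrak m^2$, and suppose $\Sigma_k(Q)$ is a disjoint union of $r\ge2$ nonempty closed subsets. Let $g_0=(g_{0,1},\dots,g_{0,m})$ generate $I_Q$, with $m\ge ke$. Then there are a finite stable map $F\colon X\to Y$ of corank $e$, an unfolding of $g_0\colon\mathbb C^e\to\mathbb C^m$ (so $p-n=m-e$), and a point $w_0\in D^k(F)$ such that the germ $(D^k(F),w_0)$ is a union of $r$ closed germs of pure dimension $kn-(k-1)p$, any two of which meet in codimension $\ge m-ke+2\ge2$. The reduced, dimensionally correct space $D^k(F)$ does not satisfy $S_2$ at $w_0$. In particular it is not Cohen–Macaulay.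

By the two examples just given, the hypothesis on $\Sigma_k(Q)$ never holds for $e=1$ or for $k=2$, in agreement with the known positive results. The idea of the proof is to unfold $g_0$ by *all* polynomial perturbations of bounded degree. Then $D^k(F)$ is the image of a vector bundle over $B$, and $\Sigma_k(Q)$ is the fibre over the central point.

**Step 1: the stable map.** *We build $F$ and check stability.* Choose $d\ge\max(k,a+1)$ with $d\ge\deg g_{0,j}$ for all $j$. Let $G$ be the space of $m$-tuples of elements of $\mathcal P_d$ without constant term, so $\dim G=m(M_d-1)$. Since $I_Q\subset\mathfrak m^2$, $g_0\in G$. Put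
$$F(g,z)=(g,g(z)),\qquad G\times E\to G\times\mathbb C^m .$$
The fibre over $y_0=(g_0,0)$ is $\{(g_0,z):g_0(z)=0\}=\{(g_0,0)\}$, because $I_Q\supset\mathfrak m^{a+1}$. A holomorphic map with an isolated point in a fibre is finite between suitable small neighbourhoods. So there are open neighbourhoods $X$ of $(g_0,0)$ and $Y$ of $y_0$ with $F\colon X\to Y$ finite and $F^{-1}(y_0)\cap X=\{(g_0,0)\}$.

Let $g_{j,\alpha}$ $(1\le j\le m,\ 1\le|\alpha|\le d)$ be the coefficient coordinates on $G$ and $u_1,\dots,u_m$ the standard basis of $\mathbb C^m$. We have $tF(\partial_{g_{j,\alpha}})=(\partial_{g_{j,\alpha}},z^\alpha u_j)$ and $tF(\partial_{z_i})=(0,\partial g/\partial z_i)$. Eliminating the $G$-components, $N_F$ is the quotient of $(F_*\mathcal O_X)^m$ by the $F_*\mathcal O_X$-submodule generated by the $\partial g/\partial z_i$. In this quotient the coordinate field $\partial_{g_{j,\alpha}}$ of $Y$ has class $-z^\alpha u_j$, and $\partial_{y_j}$ has class $u_j$. The stalk of $F_*\mathcal O_X$ at $y_0$ is $\mathcal O_{X,(g_0,0)}$, and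
$$\mathcal O_{X,(g_0,0)}/F^*\mathfrak m_{Y,y_0}=\mathcal O_{E,0}/(g_0)=Q$$
is spanned by the $z^\alpha$ with $|\alpha|\le d$, as $d\ge a+1$. So $N_{F,y_0}/\mathfrak m_{Y,y_0}N_{F,y_0}$, a quotient of $Q^m$, is spanned by the classes $z^\alpha u_j$ with $0\le|\alpha|\le d$, which up to sign are the classes of the coordinate fields. By Nakayama they generate $N_{F,y_0}$, and by coherence they generate $N_F$ near $y_0$. After shrinking $Y$ and replacing $X$ by the preimage, $F\colon X\to Y$ is finite and stable, with $n=\dim G+e$, $p=\dim G+m$.

The kernel of $dF$ at $(g,z)$ consists of the vectors $(0,v)$ with $dg(z)v=0$. So the corank is $\le e$ everywhere, and it equals $e$ at $(g_0,0)$, since $I_Q\subset\mathfrak m^2$ makes $dg_0(0)=0$.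

**Step 2: $D^k(F)$ as the image of a vector bundle.** *We parametrize $D^k(F)$ by pairs (limit scheme, map constant on it).* Points of $X$ with equal image have equal $G$-coordinate. So strict $k$-multiple points, and hence all of $D^k(F)$, lie in $G\times E^k$, embedded by repeating $g$. Let
$$V=\{(g,x,Z):(x,Z)\in B,\ g_j-g_j(x_1)\in I_Z\text{ for all }j\},\qquad \pi\colon V\to G\times E^k,\ (g,x,Z)\mapsto(g,x).$$
Since $x_1\in\operatorname{Supp}Z$, the condition says that the class of $g_j$ in $\mathcal O_Z$ is a constant. So $V$ is the kernel of the bundle map $G\to(\mathcal O_Z/\mathbb C)^m$ over $B$. As $\mathcal P_d\to\mathcal O_Z$ is onto (Lemma 3.1), this bundle map is onto, of rank $m(k-1)$. Hence $V$ is a vector bundle over $B$, irreducible of dimension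
$$\delta:=ke+m(M_d-k)=\dim G+ke-(k-1)m=kn-(k-1)p .$$
The last equality is $k(\dim G+e)-(k-1)(\dim G+m)=\dim G+ke-(k-1)m$.

The map $\pi$ is proper, because $V$ is closed in $G\times B$ and $B\to E^k$ is proper. Let $V^\circ\subset V$ be the part over distinct tuples; it is Zariski open and nonempty, hence dense. On $V^\circ$ the scheme $Z$ is determined by $x$, so $\pi$ is injective there. The image $\pi(V^\circ)$ consists of the $(g,x)$ with distinct $x_i$ and $g(x_i)=g(x_1)$ for all $i$: it is the set of strict $k$-multiple points of $F$ on $G\times E$. Since $\pi$ is proper, $\pi(V)$ is closed, so it is the closure of this set. As $X$ is open in $G\times E$,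
$$D^k(F)=\pi(V)\cap X^k\quad\text{with its reduced structure.}$$

**Step 3: the central fibre.** *We identify $\pi^{-1}(w_0)$ for $w_0=(g_0;0,\dots,0)$.* As $g_0(0)=0$ and the $g_{0,j}$ generate $I_Q$, Lemma 3.2(3) gives
$$\pi^{-1}(w_0)=\{Z:(0,Z)\in B,\ I_Z\supset I_Q\}=\Sigma_k(Q).$$
Since $\Sigma_k(Q)\ne\emptyset$, $w_0\in D^k(F)$.

**Step 4: splitting the germ.** *A disconnected fibre of a proper map splits the image into pieces. $V$ is irreducible globally, but its part near the fibre over $w_0$ is not connected.* Write $\Sigma_k(Q)=\Sigma_1\sqcup\dots\sqcup\Sigma_r$, with all parts closed and nonempty. They are compact since $\pi$ is proper. Choose pairwise disjoint open neighbourhoods $\mathcal N_i$ of $\Sigma_i$ in $V$. By properness there is an open $\Omega\ni w_0$ in $G\times E^k$ with $\pi^{-1}(\Omega)\subset\bigcup\mathcal N_i$. Put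
$$V_i=\pi^{-1}(\Omega)\cap\mathcal N_i,\qquad D_i=\pi(V_i).$$
Each $V_i$ is open and closed in $\pi^{-1}(\Omega)$, so $V_i\to\Omega$ is proper, and $D_i$ is a closed analytic subset of $\Omega$ by Remmert's proper mapping theorem. It contains $w_0$, as $\Sigma_i\ne\emptyset$. Near $w_0$, $D^k(F)=D_1\cup\dots\cup D_r$.

**Step 5: each $D_i$ has pure dimension $\delta$.** The space $V_i$ is open in the irreducible variety $V$, so each of its irreducible components has dimension $\delta$, and it meets $V^\circ$ because $\dim(V\setminus V^\circ)<\delta$. On $V^\circ$ the map $\pi$ is injective, so the image of each component is irreducible of dimension $\delta$. By properness $D_i$ is the locally finite union of these images, so each irreducible component of $D_i$ is one of them.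

**Step 6: the pieces meet in small dimension.** *Two different schemes over the same point impose more conditions on $g$ than one. With $m$ large this beats all freedom in choosing the schemes.* Let $i\ne j$ and $(g,x)\in D_i\cap D_j$. There are $(g,x,Z)\in V_i$ and $(g,x,Z')\in V_j$, and $Z\ne Z'$ since $V_i\cap V_j=\emptyset$. By Lemma 3.2(2) $x$ is not a tuple of distinct points. So $(x,Z,Z')$ lies in $B_\Delta\times_{E^k}B_\Delta$, which has dimension $\le2(ke-1)$. By Lemma 3.1, $I_Z\cap\mathcal P_d$ and $I_{Z'}\cap\mathcal P_d$ are different subspaces of codimension $k$, so their intersection has codimension $\ge k+1$ in $\mathcal P_d$. Each $g_l$, having no constant term, is determined by $g_l-g_l(x_1)\in I_Z\cap I_{Z'}\cap\mathcal P_d$. So $D_i\cap D_j$ lies in the image of the algebraic set of all $(g,x,Z,Z')$ with these properties, and that image is constructible. We get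
$$\dim(D_i\cap D_j)\le2ke-2+m(M_d-k-1)=\delta-(m-ke+2)\le\delta-2. \tag{1}$$

**Step 7: failure of $S_2$ (Hartshorne's connectedness argument).** *We turn (1) into a statement about depth.* Let $R=\mathcal O_{D^k(F),w_0}$, and let $I_0,I_1\subset R$ be the radical ideals of the germs of $D_1$ and of $D_2\cup\dots\cup D_r$. Put $J=I_0+I_1$. Both germs contain $w_0$, so $J\ne R$. Since $R$ is reduced, $I_0\cap I_1=0$, and there is an exact sequence
$$0\to R\to R/I_0\oplus R/I_1\to R/J\to0 ,\tag{2}$$
the second map being $(a,b)\mapsto a-b$.

By Step 5, $R$ is equidimensional of dimension $\delta$; as a quotient of a regular local ring it is catenary. So every prime $\mathfrak p$ has height $\delta-\dim R/\mathfrak p$. By (1), $\dim R/J\le\delta-2$, so every prime containing $J$ has height $\ge2$. The minimal primes of $I_0$ and of $I_1$ have coheight $\delta$, so $J$ is contained in none of them. By prime avoidance $J$ contains an element $t$ outside all of them. In a reduced ring the zerodivisors are the elements of the minimal primes, so $t$ is a nonzerodivisor on $R/I_0$ and on $R/I_1$.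

Let $\mathfrak p$ be a minimal prime of $J$, so $\dim R_{\mathfrak p}\ge2$, and suppose $\operatorname{depth}R_{\mathfrak p}\ge2$. Then $\mathrm{Ext}^1_{R_{\mathfrak p}}(M,R_{\mathfrak p})=0$ for every $R_{\mathfrak p}$-module $M$ of finite length: for the residue field this is the $\mathrm{Ext}$ characterization of depth, and the general case follows by induction on the length. The module $M=R_{\mathfrak p}/J_{\mathfrak p}$ has finite length because $\mathfrak p$ is minimal over $J$. Localize (2) and apply $\mathrm{Hom}(M,-)$:
$$\mathrm{Hom}\big(M,(R/I_0\oplus R/I_1)_{\mathfrak p}\big)\to\mathrm{Hom}(M,M)\to\mathrm{Ext}^1(M,R_{\mathfrak p})=0 .$$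
So the identity of $M$ lifts to a homomorphism $M\to(R/I_0\oplus R/I_1)_{\mathfrak p}$. Its image is killed by $J_{\mathfrak p}\ni t$, and $t$ is a nonzerodivisor on both summands, so the image is $0$. Then the identity of $M$ is $0$, i.e. $M=0$, which contradicts $J\subset\mathfrak p$. Hence $\operatorname{depth}R_{\mathfrak p}\le1<2\le\dim R_{\mathfrak p}$: $R$ is not $S_2$, and so not Cohen–Macaulay. This proves Theorem 3. $\square$

Read backwards: if $D^k(F)$ is $S_2$ for all finite stable $F$, then $\Sigma_k(Q)$ is connected or empty for every $Q=S/I_Q$ with $\mathfrak m^{a+1}\subset I_Q\subset\mathfrak m^2$. (The bound $m\ge ke$ can always be met by adding zero generators.)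

## 5. Socle lines, and why nonsmoothable schemes are needed

We must now find $Q$ and $k$ with $\Sigma_k(Q)$ disconnected. A natural first choice is a local algebra $Q$ of length $k+1$. Let $I_Z\supset I_Q$ have colength $k$. Then $I_Z/I_Q$ is a one-dimensional ideal of $Q$, so by Nakayama it is killed by the maximal ideal. Thus it is a line in the socle $\operatorname{Soc}Q$ (the set of elements killed by the maximal ideal). Conversely each line in the socle is an ideal. So the length $k$ subschemes of $\operatorname{Spec}Q$ are parametrized by $\mathbb P(\operatorname{Soc}Q)$, and $\Sigma_k(Q)$ corresponds to a closed subset of this projective space.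

Here the first attempt stops. If all these subschemes are smoothable, $\Sigma_k(Q)$ is the image of the connected space $\mathbb P(\operatorname{Soc}Q)$, so it is connected. We need *nonsmoothable* ones, and so many of them that the smoothable ones fall apart. The plan is as follows. Choose $k+1$ points $p_i$ such that $\{sp_i\}$ tends to $\operatorname{Spec}Q$ as $s\to0$. Dropping one point gives $k+1$ limits of $k$ points inside $\operatorname{Spec}Q$, all of them smoothable. We then want to prove that no other length $k$ subscheme of $\operatorname{Spec}Q$ is smoothable.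

How does one prove that a scheme is not smoothable? The first thing to try is a dimension count, and in our smallest case it gives nothing. We shall work with $k=e+4$ and with algebras having $1$, $e$, $3$ as dimensions in degrees $0,1,2$. For $e=5$, $k=9$ these are parametrized by the Grassmannian of $3$-dimensional subspaces of a $15$-dimensional space, of dimension $3\cdot12=36$. The smoothable schemes form an irreducible variety of dimension $ke=45$. Those supported at a single point form a proper closed subset, of dimension $\le44$, and translation shows that those supported at $0$ have dimension $\le44-5=39$. As $36\le39$, no contradiction arises. Besides, we need to decide smoothability for *individual* schemes, not for a general one. The next section gives a linear-algebra invariant that does this.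

## 6. Algebras of type $(1,e,3)$ and the space $N(U)$

View $\mathrm{Sym}^2E$ as the dual of the space of quadratic forms on $E$ via $\langle h_2,v^2\rangle=h_2(v)$. View $A\in\mathrm{Sym}^2E$ also as a linear map $E^*\to E$, where $v^2$ acts by $\xi\mapsto\xi(v)v$. Then for $\ell,\ell'\in E^*$
$$\langle\ell\ell',A\rangle=\ell'(A\ell),\tag{3}$$
since both sides equal $\ell(v)\ell'(v)$ for $A=v^2$. For a subspace $U\subset\mathrm{Sym}^2E$ put
$$I_U=\{h\in S:h_0=0,\ h_1=0,\ h_2\in U^\perp\},\qquad Z_U=\operatorname{Spec}S/I_U,$$
where $h_i$ is the part of degree $i$. This is an ideal containing $\mathfrak m^3$, and $Z_U$ has length $1+e+\dim U$.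

**Definition ($N(U)$).** For $\dim U=3$ let
$$N(U)=\{X\in\mathrm{Hom}(U,E^*):A\,X(A')=A'X(A)\ \text{ for all }A,A'\in U\}.$$

$N(U)$ is the kernel of a linear map $\mathrm{Hom}(U,E^*)\to\mathrm{Hom}(\wedge^2U,E)$ depending continuously on $U$. So $\{U:\dim N(U)\ge t\}$ is closed in the Grassmannian: a lower bound for $\dim N$ survives in limits.

**Example.** Let $v_1,\dots,v_e$ be a basis of $E$, $e\ge3$, and let $U$ be spanned by $A_i=v_i^2$, $i=1,2,3$. Then $A_iX(A_j)=X(A_j)(v_i)\,v_i$. The condition for $i\ne j$ reads $X(A_j)(v_i)v_i=X(A_i)(v_j)v_j$, i.e. both coefficients vanish. So $X(A_j)$ may take arbitrary values on $v_j$ and on $v_4,\dots,v_e$, and must vanish on the two other vectors among $v_1,v_2,v_3$. Hence $\dim N(U)=3(e-2)$.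

*Relations among points.* For a tuple $x=(x_1,\dots,x_r)$ of points of $E$ put
$$K_x=\{c\in\mathbb C^r:\textstyle\sum c_i=0,\ \sum c_ix_i=0\},\qquad U_x=\{\textstyle\sum c_ix_i^2:c\in K_x\}\subset\mathrm{Sym}^2E .$$
The vectors $(\xi(x_i))_i$, with $\xi$ an affine function on $E$, form a subspace of $\mathbb C^r$ whose orthogonal complement for $\sum a_ib_i$ is $K_x$. Suppose the $x_i$ affinely span $E$. Then this subspace has dimension $e+1$, so
$$\dim K_x=r-e-1,\qquad b\in\mathbb C^r\text{ has the form }(\xi(x_i))_i\text{ with }\xi\text{ affine}\iff b\perp K_x, \tag{4}$$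
and $\xi$ is then unique.

**Lemma 6.1.** Let $y_1,\dots,y_r\in E$ be distinct and affinely spanning, with $\dim U_y=r-e-1$. Then $\{sy_1,\dots,sy_r\}\to Z_{U_y}$ as $s\to0$. In particular $Z_{U_y}$ is smoothable.

*Proof.* Apply Section 3 with $r$ in place of $k$. Since $B\to E^r$ is proper, every sequence $s\to0$ has a subsequence along which $\{sy_i\}$ converges to some $Z\in\mathrm{Hilb}^r(E)$. We show $Z=Z_{U_y}$. Fix $d\ge r$. The annihilator of $I_{\{sy_i\}}\cap\mathcal P_d$ in $\mathcal P_d^*$ is spanned by the evaluations $\mathrm{ev}_{sy_i}$. Hence the annihilator of $I_Z\cap\mathcal P_d$, of dimension $r$, contains the limits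
$$\mathrm{ev}_{sy_1}\to(h\mapsto h_0),\qquad s^{-1}(\mathrm{ev}_{sy_i}-\mathrm{ev}_{sy_1})\to(h\mapsto h_1(y_i-y_1)),$$
$$s^{-2}\sum c_i\,\mathrm{ev}_{sy_i}\to\big(h\mapsto\langle h_2,\textstyle\sum c_iy_i^2\rangle\big)\qquad(c\in K_y).$$
In the last limit the terms with $h_0$ and $h_1$ drop out because $\sum c_i=0$ and $\sum c_iy_i=0$. As the $y_i$ affinely span $E$ and $\dim U_y=r-e-1$, these functionals span a space of dimension $1+e+(r-e-1)=r$. They all vanish on $I_{U_y}\cap\mathcal P_d$, which has codimension $r$ in $\mathcal P_d$. So $I_Z\cap\mathcal P_d=I_{U_y}\cap\mathcal P_d$, and $Z=Z_{U_y}$ by Lemma 3.1. $\square$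

The next lemma is the obstruction. For honest points, $N(U_x)$ contains a space of operators of size at least $(\text{number of points})-\dim\mathrm{Sym}^2\mathbb C^3=(e+4)-6$, and the bound passes to limits.

**Lemma 6.2.** Let $k=e+4$ and $\dim U=3$. If $Z_U$ is smoothable, then $\dim N(U)\ge e-2$.

*Proof.*

**Step 1: general approximating points.** By Lemma 3.2(3), $(0,Z_U)\in B$. The tuples for which any $e+1$ points are affinely independent are dense among the distinct tuples, and $x\mapsto\{x_i\}$ is continuous on distinct tuples. So there are such tuples $x^{(\nu)}\to0$ with $\{x_i^{(\nu)}\}\to Z_U$ in $\mathrm{Hilb}^k(E)$.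

**Step 2: the spaces $U_{x^{(\nu)}}$ converge to $U$.** *We claim that for $\nu\gg0$ the map $K_{x^{(\nu)}}\to U_{x^{(\nu)}}$, $c\mapsto\sum c_i(x_i^{(\nu)})^2$, is an isomorphism of $3$-dimensional spaces, and $U_{x^{(\nu)}}\to U$.* Since $\mathfrak m^3\subset I_U$, $\mathcal P_2\to S/I_U$ is onto. Surjectivity is an open condition. So for $\nu\gg0$ the evaluations $\mathrm{ev}_{x_i^{(\nu)}}$ on $\mathcal P_2$ are linearly independent, and their span $\mathcal E_\nu\subset\mathcal P_2^*$ converges to $\mathcal E:=\mathrm{Ann}(I_U\cap\mathcal P_2)$. The points affinely span $E$, so $\mathcal E_\nu\to\mathcal P_1^*$ is onto, and $\mathcal E_\nu\cap\mathrm{Ann}(\mathcal P_1)$ has dimension $k-(e+1)=3$. This intersection consists of the functionals $\sum c_i\mathrm{ev}_{x_i^{(\nu)}}$ with $c\in K_{x^{(\nu)}}$. Under $\mathrm{Ann}(\mathcal P_1)=(\mathcal P_2/\mathcal P_1)^*=\mathrm{Sym}^2E$ such a functional is $\sum c_i(x_i^{(\nu)})^2$, so the intersection is $U_{x^{(\nu)}}$. The map $c\mapsto\sum c_i(x_i^{(\nu)})^2$ is injective because the evaluations are independent. On the other side $I_U\cap\mathcal P_2=U^\perp$,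 so $\mathcal E\cap\mathrm{Ann}(\mathcal P_1)=U$, of dimension $3$. Every accumulation point of the $3$-dimensional spaces $U_{x^{(\nu)}}$ is contained in $\mathcal E\cap\mathrm{Ann}(\mathcal P_1)=U$, hence equals $U$. This proves the claim.

By semicontinuity it now suffices to show $\dim N(U_x)\ge e-2$ for $x=x^{(\nu)}$, $\nu\gg0$.

**Step 3: the coordinate functionals.** Let $K=K_x$, and let $\gamma_i\in K^*$ be $c\mapsto c_i$, for $i=1,\dots,e+4$. All $\gamma_i\ne0$. Indeed, if $\gamma_i=0$, then $K$ is the relation space of the other $e+3$ points, so their affine span has dimension $(e+3)-1-3=e-1$. This contradicts the affine independence of any $e+1$ of the points.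

**Step 4: elements of $N(U_x)$.** Let
$$\Lambda=\{\lambda\in\mathbb C^{e+4}:\textstyle\sum\lambda_i\gamma_i^2=0\text{ in }\mathrm{Sym}^2K^*\},\qquad \dim\Lambda\ge(e+4)-6=e-2 .$$
Let $\lambda\in\Lambda$ and $c\in K$. Polarizing, $\sum\lambda_ic_ic_i'=0$ for all $c'\in K$, so $(\lambda_ic_i)_i\perp K$. By (4) there is a unique affine function $\xi_c$ with $\xi_c(x_i)=\lambda_ic_i$ for all $i$; it depends linearly on $c$. Let $X_\lambda(c)\in E^*$ be its linear part. With $A_c=\sum c_ix_i^2$, and using $\sum c_ix_i=0$,
$$A_cX_\lambda(c')=\sum_ic_i\big(\xi_{c'}(x_i)-\xi_{c'}(0)\big)x_i=\sum_i\lambda_ic_ic_i'x_i .$$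
This is symmetric in $c,c'$. Identifying $K\cong U_x$ by Step 2, $X_\lambda\in N(U_x)$.

**Step 5: $\lambda\mapsto X_\lambda$ is injective.** If $X_\lambda=0$, each $\xi_c$ is a constant $t(c)$, with $t\in K^*$, and $\lambda_ic_i=t(c)$ for all $i$ and $c$. If $t\ne0$, all $\lambda_i\ne0$, and then any $c\in\ker t$ has all $c_i=0$, although $\dim\ker t=2$: a contradiction. So $t=0$, i.e. $\lambda_i\gamma_i=0$ for all $i$, and $\lambda=0$ by Step 3. Hence $\dim N(U_x)\ge\dim\Lambda\ge e-2$. $\square$

## 7. An algebra with exactly $e+5$ smoothable subschemes of length $e+4$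

Let $e\ge5$ and $k=e+4$. Choose vectors $\gamma_0,\dots,\gamma_{e+4}\in\mathbb C^4$ such that

1. $\sum\gamma_i=0$;
2. any four of them are linearly independent;
3. the squares $\gamma_i^2$ span the $10$-dimensional space $\mathrm{Sym}^2\mathbb C^4$.

*Existence.* There are $e+5\ge10$ vectors (this is where $e\ge5$ enters). Conditions 2 and 3 are nonempty Zariski open conditions on $(f_i)\in(\mathbb C^4)^{e+5}$, hence simultaneously satisfiable, and they are invariant under rescaling each $f_i$ by a nonzero factor. By condition 2 each $f_i$ lies in the span of the others. So no coordinate vanishes identically on the space of linear relations of the $f_i$. A vector space is not a finite union of proper subspaces, so there is a relation $\sum t_if_i=0$ with all $t_i\ne0$. Put $\gamma_i=t_if_i$.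

Condition 3 does not follow from condition 2. Distinct points $f_i=(1,\tau_i,\tau_i^2,\tau_i^3)$ satisfy condition 2 by the Vandermonde determinant. But the entries of $f_i^2$ are powers $\tau_i^j$ with $0\le j\le6$, so the squares span at most $7$ dimensions.

*From vectors to points.* Let $K'=(\mathbb C^4)^*$, embedded in $\mathbb C^{e+5}$ by $c\mapsto(c_i)_i$, $c_i=\gamma_i(c)$; so $\gamma_i\in K'^*=\mathbb C^4$. Its orthogonal complement $K'^\perp\subset\mathbb C^{e+5}$ has dimension $e+1$ and contains $(1,\dots,1)$ by condition 1. Choose a basis $(1,\dots,1),b_1,\dots,b_e$ of $K'^\perp$ and let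
$$p_i=(b_{1,i},\dots,b_{e,i})\in E\qquad(i=0,\dots,e+4).$$
The vectors $(\xi(p_i))_i$, $\xi$ affine, are the combinations of this basis. So they form the space $K'^\perp$, and a nonzero affine $\xi$ does not vanish at all $p_i$. Thus the $p_i$ affinely span $E$, and
$$K'=\{c:\textstyle\sum c_i=0,\ \sum c_ip_i=0\}.$$
By condition 2 a nonzero $c\in K'$ has at most $3$ zero coordinates, so its support has at least $e+2$ elements. In particular the $p_i$ are distinct, since $p_i=p_j$ with $i\neq j$ would give an element of $K'$ with support $\{i,j\}$. For $c\in K'$ put $A_c=\sum c_ip_i^2\in\mathrm{Sym}^2E$.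

**Step (a): $c\mapsto A_c$ is injective on $K'$.** *This gives $U'=\{A_c\}$ its full dimension $4$.* Suppose $A_c=0$, $c\ne0$. Expanding products of affine functions into parts of degree $0,1,2$, and using $\sum c_i=0$, $\sum c_ip_i=0$, $A_c=0$, we get $\sum_ic_i\xi(p_i)\eta(p_i)=0$ for all affine $\xi,\eta$. So $(c_i\xi(p_i))_i\perp K'^\perp$, i.e. it lies in $K'$, for all affine $\xi$. Let $\zeta\le3$ be the number of zero coordinates of $c$. The relations among the points $p_i$, $i\in\operatorname{supp}c$, are the elements of $K'$ vanishing at those $\zeta$ coordinates. By condition 2 they form a space of dimension $4-\zeta$. So the restrictions of affine functions to these $e+5-\zeta$ points form a space of dimension $(e+5-\zeta)-(4-\zeta)=e+1$. Multiplication by the nonzero $c_i$, $i\in\operatorname{supp}c$, preserves dimension, so $\{(c_i\xi(p_i))_i\}$ has dimension $e+1>4=\dim K'$. This is a contradiction.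

**Step (b): if $\xi\in E^*$ and $A_c\xi=0$ for all $c\in K'$, then $\xi=0$.** *This will control the socle.* We have $\sum_ic_i\xi(p_i)p_i=A_c\xi=0$ and $\sum_ic_i\xi(p_i)=\xi(\sum c_ip_i)=0$. So multiplication by $(\xi(p_i))_i$ maps $K'$ to $K'$. Its transpose on $K'^*=\mathbb C^4$ sends $\gamma_i$ to $\xi(p_i)\gamma_i$. Any four of the $\gamma_i$ form a basis, and by condition 2 every further $\gamma_j$ is a combination of them with all coefficients nonzero. Comparing coefficients in the transpose of this combination, the eigenvalue of $\gamma_j$ equals those of the four basis vectors. So all $\xi(p_i)$ are equal. Thus the linear form $\xi$ is constant on an affinely spanning set, hence constant on $E$, and $\xi=0$.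

*The algebra.* Let $U'=\{A_c:c\in K'\}$, of dimension $4$ by (a), and
$$Q=S/I_{U'},\qquad\text{of length }1+e+4=e+5=k+1 .$$
By Lemma 6.1 with $r=e+5$, $\operatorname{Spec}Q$ is the limit of $\{sp_0,\dots,sp_{e+4}\}$, as planned in Section 5. For $[\varepsilon]\in\mathbb P(K'^*)\cong\mathbb P^3$ let $K_\varepsilon=\ker\varepsilon\subset K'$ and $U_\varepsilon=\{A_c:c\in K_\varepsilon\}$. By (a) these are exactly the hyperplanes of $U'$, and different $[\varepsilon]$ give different $U_\varepsilon$.

**Step (c): the length $k$ subschemes of $\operatorname{Spec}Q$ are exactly the $Z_{U_\varepsilon}$.** Let $I_Z\supset I_{U'}$ have colength $k$. As in Section 5, $I_Z/I_{U'}$ is a line in $\operatorname{Soc}Q$. An element of the socle with constant term $\alpha$ and linear part $\ell$ satisfies $\alpha z_j=0$, so $\alpha=0$, and $\ell z_j\in U'^\perp$ for all $j$. By (3) the latter says $z_j(A\ell)=\langle\ell z_j,A\rangle=0$ for all $A\in U'$ and all $j$, i.e. $A\ell=0$ for all $A\in U'$. By (b), $\ell=0$. So $I_Z=I_{U'}+(s)$ with $s$ a quadratic form not in $U'^\perp$, because $\mathfrak m^3\subset I_{U'}$.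 Hence $I_Z=I_U$ with $U^\perp=U'^\perp+\mathbb Cs$, i.e. $U=U'\cap s^\perp$, a hyperplane of $U'$. Conversely, if $U$ is a hyperplane of $U'$, then $I_U\supset I_{U'}$ has colength $1+e+3=k$.

**Step (d): $Z_{U_{\gamma_i}}$ is smoothable for every $i$.** *These are the schemes obtained by dropping one point.* The relation space of the $e+4$ points $p_j$, $j\ne i$, is $\{c\in K':c_i=0\}=K_{\gamma_i}$, of dimension $3$. So their affine span has dimension $(e+4)-1-3=e$, i.e. it is $E$. They are distinct, and the associated space of squares is $U_{\gamma_i}$, of dimension $3$ by (a). Apply Lemma 6.1 with $r=e+4$.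

**Step (e): if $[\varepsilon]\ne[\gamma_i]$ for all $i$, then $Z_{U_\varepsilon}$ is not smoothable.** *By Lemma 6.2 it suffices to show $\dim N(U_\varepsilon)\le e-4$. We show that every $X\in N(U_\varepsilon)$ again comes from numbers $\lambda_i$, but now $e+5$ numbers have to satisfy $9$ conditions.*

Write $K=K_\varepsilon$, identified with $U_\varepsilon$ by $c\mapsto A_c$. Then $K^*=K'^*/\mathbb C\varepsilon$; for $x\in K'^*$ let $\bar x\in K^*$ be its class, i.e. its restriction to $K$. Let $X\in N(U_\varepsilon)$. Put $\xi_c=X(A_c)\in E^*$ for $c\in K$, and let $X_i\in K^*$ be given by $X_i(c)=\xi_c(p_i)$, for $i=0,\dots,e+4$.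

*(e1) A map $Y$ packaging the conditions.* For $c,c'\in K$ let
$$y_i(c,c')=c_i\,\xi_{c'}(p_i)-c_i'\,\xi_c(p_i)=(\bar\gamma_i\wedge X_i)(c,c').$$
Since $X\in N(U_\varepsilon)$, $\sum_iy_ip_i=A_c\xi_{c'}-A_{c'}\xi_c=0$. Also $\sum_iy_i=\xi_{c'}(\sum c_ip_i)-\xi_c(\sum c_i'p_i)=0$. So $y(c,c')\in K'$, and $y$ is a linear map $\wedge^2K\to K'$. Let $Y\colon K'^*\to\wedge^2K^*$ be its transpose. Since $\gamma_i$ is the $i$th coordinate on $K'$,
$$Y(\gamma_i)=\bar\gamma_i\wedge X_i .\tag{5}$$

*(e2) $Y$ is wedging with a fixed vector.* Consider the quadratic form $q(x)=\bar x\wedge Y(x)\in\wedge^3K^*\cong\mathbb C$ on $K'^*$ (recall $\dim K=3$). By (5), $q(\gamma_i)=0$ for all $i$. A quadratic form on $K'^*$ is a linear functional on $\mathrm{Sym}^2K'^*$, and this one vanishes on the squares $\gamma_i^2$, which span by condition 3. So $q=0$. Polarizing,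
$$\bar x\wedge Y(x')+\bar x'\wedge Y(x)=0\qquad(x,x'\in K'^*).$$
With $x'=\varepsilon$, $\bar\varepsilon=0$, this gives $\bar x\wedge Y(\varepsilon)=0$ for all $x$. As $K^*\times\wedge^2K^*\to\wedge^3K^*$ is a perfect pairing, $Y(\varepsilon)=0$. So $Y$ descends to $\bar Y\colon K^*\to\wedge^2K^*$, and $(\bar x,\bar x')\mapsto\bar x'\wedge\bar Y(\bar x)$ is an alternating form on $K^*$. Alternating forms on a $3$-dimensional space make up a $3$-dimensional space. The forms $(\bar x,\bar x')\mapsto\bar x'\wedge\bar x\wedge\zeta$, $\zeta\in K^*$, are alternating and depend linearly and injectively on $\zeta$. So these are all of them, and $\bar x'\wedge\bar Y(\bar x)=\bar x'\wedge\bar x\wedge\zeta$ for a unique $\zeta\in K^*$. By the perfect pairing $\bar Y(\bar x)=\bar x\wedge\zeta$ for all $\bar x$. Moreover $\zeta$ depends linearly on $X$.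

*(e3) The numbers $\lambda_i$.* Comparing with (5), $\bar\gamma_i\wedge(X_i-\zeta)=0$ for all $i$. Here $\bar\gamma_i\ne0$, because $\gamma_i\ne0$ and $[\gamma_i]\ne[\varepsilon]$. This is the only use of the hypothesis on $\varepsilon$. So there are unique $\lambda_i$, depending linearly on $X$, with $X_i=\zeta+\lambda_i\bar\gamma_i$, that is
$$\xi_c(p_i)-\zeta(c)=\lambda_ic_i\qquad(c\in K,\ 0\le i\le e+4). \tag{6}$$

*(e4) Counting.* For fixed $c\in K$ the left side of (6) is the affine function $\xi_c-\zeta(c)$ evaluated at the $p_i$, so it is orthogonal to $K'$: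
$$\sum_i\lambda_ic_ic_i'=0\qquad(c\in K,\ c'\in K').$$
So the quadratic form $\sum\lambda_i\gamma_i^2$ on $K'$ has the hyperplane $K=\ker\varepsilon$ in its radical, i.e. $\sum\lambda_i\gamma_i^2\in\mathbb C\varepsilon^2$. By condition 3 the map $\mathbb C^{e+5}\to\mathrm{Sym}^2K'^*$, $\lambda\mapsto\sum\lambda_i\gamma_i^2$, is onto a $10$-dimensional space. So the $\lambda$ in question form a space of dimension $(e+5)-10+1=e-4$. Finally $X\mapsto\lambda$ is injective: if $\lambda=0$, then by (6) the affine function $\xi_c-\zeta(c)$ vanishes on the affinely spanning set $\{p_i\}$, so its linear part $\xi_c$ is $0$, for every $c\in K$. Hence $\dim N(U_\varepsilon)\le e-4<e-2$, and $Z_{U_\varepsilon}$ is not smoothable by Lemma 6.2. $\square$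

By (c), (d) and (e),
$$\Sigma_k(Q)=\{Z_{U_{\gamma_0}},\dots,Z_{U_{\gamma_{e+4}}}\}. \tag{7}$$
By condition 2 the $[\gamma_i]\in\mathbb P^3$ are distinct, so these are $e+5\ge10$ distinct points. The projective space $\mathbb P(\operatorname{Soc}Q)$ of Section 5 is a $\mathbb P^3$, and only $e+5$ isolated points of it are smoothable.

## 8. The map with $e+5$ sheets: proof of Theorem 1

Let $Q=S/I_{U'}$ be the algebra of Section 7. Then $\mathfrak m^3\subset I_{U'}\subset\mathfrak m^2$, so we may take $a=2$ in Theorem 3. Let $g_0$ consist of a basis of $U'^\perp$, which is $\binom{e+1}2-4$ quadrics, of all $\binom{e+2}3$ cubic monomials, and of zeros, so that it has $m\ge m_0(e)$ components. They generate $I_{U'}$. The condition $m\ge ke$ of Theorem 3 holds because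
$$m_0(e)-ke=\frac{e^2+e}2+\frac{e^3+3e^2+2e}6-4-e(e+4)=\frac{e^3-19e}6-4\ge1\qquad(e\ge5).$$
Indeed the value at $e=5$ is $\frac{125-95}6-4=1$, and the derivative $\frac{3e^2-19}6$ is positive for $e\ge5$. By (7), $\Sigma_k(Q)$ is a disjoint union of $r=e+5$ nonempty closed subsets. So Theorem 3 applies with $k=e+4$ and $r=e+5$, and the codimension bound is $m-ke+2\ge3$. For $e=5$: $k=9$, $m_0(5)=15-4+35=46$, $ke=45$. This proves Theorem 1. $\square$

Since $F$ is stable, $D^k(F)$ is dimensionally correct. Taking $f=F$ in the question of Section 1: dimensional correctness of $D^k(f)$ does not imply that $D^k(f)$ is Cohen–Macaulay.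

## 9. Every $k\ge9$: proof of Theorem 2

**Step 1: corank $k-4$ with connected source.** *We cut the source of Theorem 1 down to one component.* For $k\ge9$ take $F\colon X\to Y$ from Theorem 1 with $e=k-4\ge5$, constructed as in Theorem 3, and let $X_1$ be the connected component of $X$ containing $(g_0,0)$. It is open and closed in $X$, so $F|_{X_1}\colon X_1\to Y$ is finite. Also $N_F=N_{F|X_1}\oplus N_{F|X\setminus X_1}$. The classes of the coordinate fields generate $N_F$, so their components generate the direct summand $N_{F|X_1}$, and $F|_{X_1}$ is stable. It has corank $e$ at $(g_0,0)$ and corank $\le e$ everywhere. As $X_1^k$ is an open neighbourhood of $w_0$ in $X^k$, $D^k(F|_{X_1})=D^k(F)\cap X_1^k$ has the same germ at $w_0$ as $D^k(F)$, which is not $S_2$. Being stable, $F|_{X_1}$ has dimensionally correct $D^k$.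

**Step 2: raising $k$ by one without changing the corank.** *We add one immersed sheet that passes through everything. The extra point on it is forced, so $D^{k+1}$ of the new map reproduces $D^k$ of the old one.* Let $F\colon X\to Y$ be finite and stable with $Y$ open in $\mathbb C^p$ and $q=p-n>0$, and suppose $D^k(F)$ is not $S_2$ at $w$. Put
$$X^+=(X\times\mathbb C^q)\sqcup Y,\qquad Y^+=Y\times\mathbb C^q,\qquad F^+|_{X\times\mathbb C^q}=F\times\mathrm{id},\quad F^+|_Y=\iota\colon y\mapsto(y,0).$$
Both parts of $X^+$ have dimension $n+q=p$. $F^+$ is finite, $Y^+$ is open in $\mathbb C^{p+q}$, and $\dim Y^+-\dim X^+=q$ again.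

*$F^+$ is stable.* We have $N_{F^+}=N_{F\times\mathrm{id}}\oplus N_\iota$. Let $t_1,\dots,t_q$ be the coordinates on $\mathbb C^q$. Since $t(F\times\mathrm{id})(\partial_{t_l})=\partial_{t_l}$, the fields $\partial_{t_l}$ of $Y^+$ have class $0$ in $N_{F\times\mathrm{id}}$, and $N_{F\times\mathrm{id}}$ is the direct image of the quotient of $\mathcal O_{X\times\mathbb C^q}^p$ by the columns $tF(\partial_{x_i})$. At a point $(y,t_0)$, reducing modulo $t-t_0$ gives $N_{F,y}$. Hence $N_{F\times\mathrm{id},(y,t_0)}$ modulo the maximal ideal is $N_{F,y}/\mathfrak m_{Y,y}N_{F,y}$, which is spanned by the classes of the $\partial_{y_j}$ as $F$ is stable. By Nakayama the $\partial_{y_j}$ generate $N_{F\times\mathrm{id}}$. On the other part, $\partial_{y_j}$ along $\iota$ equals $t\iota(\partial_{y_j})$, so $N_\iota=\iota_*\mathcal O_Y^q$, where the $\partial_{y_j}$ have class $0$ and the $\partial_{t_l}$ are the standard generators. So in the direct sum the $\partial_{y_j}$ generate $N_{F\times\mathrm{id}}\oplus0$ and the $\partial_{t_l}$ generate $0\oplus N_\iota$. The coordinate fields generate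 $N_{F^+}$, and $F^+$ is stable.

*$D^{k+1}(F^+)$ near a suitable point.* Write $w=(w^{(1)},\dots,w^{(k)})$, and consider the point
$$w^+=\big((w^{(1)},0),\dots,(w^{(k)},0),F(w^{(1)})\big)$$
of the open subset $(X\times\mathbb C^q)^k\times Y$ of $(X^+)^{k+1}$. A strict $(k+1)$-multiple point $((x^{(1)},t^{(1)}),\dots,(x^{(k)},t^{(k)}),y)$ in this open set satisfies $(F(x^{(i)}),t^{(i)})=(y,0)$ for all $i$. So the strict $(k+1)$-multiple points here are the tuples $((x^{(1)},0),\dots,(x^{(k)},0),y)$ with $(x^{(i)})$ a strict $k$-multiple point of $F$ and $y=F(x^{(1)})$. Their closure is the graph of $(x^{(i)})\mapsto F(x^{(1)})$ over the closure $D^k(F)$, placed at $t^{(i)}=0$. With reduced structures, $D^{k+1}(F^+)$ near $w^+$ is isomorphic to $D^k(F)$ near $w$, hence not $S_2$. As $F^+$ is stable, $D^{k+1}(F^+)$ is dimensionally correct. The maximal corank is unchanged: $F\times\mathrm{id}$ has the coranks of $F$, and $\iota$ is an immersion.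

**Step 3: corank $5$ for every $k\ge9$.** Start with Theorem 1 for $e=5$, $k=9$. There $Y$ is open in $G\times\mathbb C^m\cong\mathbb C^p$ and $q=m-5\ge41>0$. Step 2 can be repeated, since its hypotheses hold again for $F^+$ with the same $q$. After $k-9$ repetitions we have a finite stable map of corank $5$ whose $D^k$ is dimensionally correct but not $S_2$, hence not Cohen–Macaulay. Together with Step 1 this proves Theorem 2. $\square$
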